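# Symmetric differences of $q+2$ lines in $PG(2,q)$, $q$ odd

## 1. Sums of lines, odd lines, and a conic with one extra point

Throughout, $q$ is an odd prime power and $V=\mathbb F_q^3$. The points of $PG(2,q)$ are the one-dimensional subspaces of $V$, and its lines are the kernels of nonzero linear forms on $V$. There are $N:=q^2+q+1$ points and $N$ lines; each line has $q+1$ points, each point is on $q+1$ lines. We write $\mathcal P$ and $\mathcal L$ for the sets of points and lines.

**Definition (sums of lines, $f(r)$).** Identify subsets of $\mathcal P$ with vectors in $\mathbb F_2^N$. Then $A+B$ is the symmetric difference, and $\sum_{i=1}^r\ell_i$ is the set of points that lie on an odd number of the $\ell_i$. For $0\le r\le N$ put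
$$f(r)=\min\Big\{\big|\sum_{i=1}^r \ell_i\big| : \ell_1,\dots,\ell_r\in\mathcal L\text{ distinct}\Big\}.$$

*Example.* $f(1)=q+1$. Two lines share one point, so $f(2)=2q$. Three concurrent lines give $3q+1$ points (the common point is covered three times and survives); three non-concurrent lines lose three points twice each and give $3(q+1)-6=3q-3$. So $f(3)=3q-3$.

**Definition (odd lines, secants).** For a set $S$ of points and a line $L$ put $k_L=|L\cap S|$. The line is *odd* if $k_L$ is odd. It is a *tangent*, *bisecant*, *3-secant* of $S$ if $k_L=1,2,3$. Write $O$ for the set of odd lines.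

*Example.* If $S$ is three non-collinear points, there are three bisecants and $3(q-1)$ tangents, so $|O|=3q-3$. This is the dual of the previous example: $PG(2,q)$ is self-dual, a set of $r$ lines turns into a set $S$ of $r$ points, and points covered an odd number of times turn into odd lines. Hence
$$f(r)=\min\{|O| : S\subset\mathcal P,\ |S|=r\}.$$

**Conics.** A nondegenerate conic has $q+1$ points, no three collinear, and exactly one line at each of its points meets it only there (the conic's tangent). Since $q$ is odd, a point off the conic lies on exactly two of its tangents (*external* point) or on none (*internal* point); both kinds exist. An external point is on $\frac{q-1}2$ lines meeting the conic twice and on $\frac{q-1}2$ lines missing it; an internal point on $\frac{q+1}2$ of each.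

*Example (the one to keep in mind).* Let $S$ be a conic together with one point $P$ off it, so $|S|=q+2$. A line not on $P$ is odd exactly when it is a tangent of the conic. A line on $P$ is odd exactly when it meets the conic in $2$ or $0$ points. If $P$ is external, the number of odd lines is $(q-1)+\frac{q-1}2+\frac{q-1}2=2q-2$. If $P$ is internal, it is $(q+1)+\frac{q+1}2+\frac{q+1}2=2q+2$.

So $q+2$ lines can have a sum smaller than the sum of two lines. Can $q+2$ lines cancel even better? The problem comes from Paul Balister, Béla Bollobás, Zoltán Füredi, John Thompson, "Minimal symmetric differences of lines in projective planes", arXiv:1303.4117 (2013). It is known that $f(q+2)\le2q-2$, with equality for $q\le13$, and the conjecture is that $f(q+2)=2q-2$. The task is to prove or disprove this for every odd prime power $q$. We prove it.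

**Theorem 1.** For every odd prime power $q$: $f(q+2)=2q-2$.

**Theorem 2.** Let $q$ be an odd prime power. (i) The symmetric difference of any $q+2$ distinct lines has size $\equiv0\pmod4$, and the two smallest sizes that occur are $2q-2$ and $2q+2$. (ii) $f(q^2-1)=2q-2$.

## 2. The residue modulo 4 and the defect $D$

From now on $S$ is a set of $q+2$ points and $O$ its set of odd lines.

**Residue of $|O|$.** The purpose is to make the possible values of $|O|$ sparse. Counting pairs (point of $S$, line on it) and ordered pairs of points of $S$ gives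
$$\sum_Lk_L=(q+2)(q+1)=\sum_Lk_L(k_L-1),$$
so $\sum_Lk_L^2=2(q+1)(q+2)$. Squares are $1$ or $0$ modulo $4$ for odd and even $k_L$, so $|O|\equiv2(q+1)(q+2)\equiv0\pmod 4$ because $q+1$ is even.

**Theorem 2 from Theorem 1.** For (i): sizes are divisible by $4$, the smallest is $2q-2$ by Theorem 1, the next candidate is $2q+2$, and it occurs for a conic plus an internal point. For (ii): each point is on $q+1$ lines, an even number, so the sum of all lines is $0$. Hence a set of $r$ lines and the complementary set of lines have the same sum, $f(r)=f(N-r)$, and $N-(q+2)=q^2-1$.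

**Reduction.** Put $D:=2(q+2)-|O|$. Since $2(q+2)\equiv2\pmod4$, we have $D\equiv2\pmod 4$. The inequality $|O|\ge2q-2$ says $D\le6$. The upper bound $f(q+2)\le2q-2$ is the conic example. So Theorem 1 follows once we show that **$D\ge10$ is impossible**.

## 3. Weights of points, and how far counting goes

**Weights.** The purpose is to write $D$ as a sum over the points of $S$. For $P\in S$ let $w(P)=\sum 1/k_L$ over the odd lines $L\ni P$. Each odd line is counted with total weight $1$, so $|O|=\sum_{P\in S}w(P)$ and
$$D=\sum_{P\in S}(2-w(P)).$$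
The other $q+1$ points of $S$ are distributed over the $q+1$ lines on $P$, so $\sum_{L\ni P}(k_L-2)=0$. Let $a(P)$ be the number of tangents and $\kappa(P)$ the number of 3-secants on $P$. Then
$$a(P)=\sum_{L\ni P,\ k_L\ge3}(k_L-2).$$

**Definition (nuclei, $X$, $Y$).**

* If $a(P)=0$, all lines on $P$ are bisecants and $w(P)=0$. Such $P$ are *nuclei*; $\mathcal N$ is their set, $m=|\mathcal N|$.
* If $a(P)=1$, then $P$ is on exactly one tangent, exactly one 3-secant, and otherwise bisecants; $w(P)=1+\frac13=\frac43$. $X$ is the set of these points, $n=|X|$.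
* $Y$ is the set of $P$ with $a(P)\ge2$. If $\kappa=0$, then $w\ge a\ge2$. If $\kappa=1$, the 3-secant contributes only $1$ to $a\ge2$, so some line on $P$ has $k_L\ge4$; then $a\ge3$ and $w\ge3+\frac13=\frac{10}3$. If $\kappa\ge2$, then $a\ge\kappa$ and $w\ge\frac43\kappa$.

*Example.* Let $S$ be a conic plus an external point $P$, $q\ge5$. The two points whose conic tangents pass through $P$ are nuclei. Every other conic point is on one tangent and one 3-secant (the line to $P$), so it is in $X$: $m=2$, $n=q-1$. The point $P$ has $a=\kappa=\frac{q-1}2\ge2$, so $Y=\{P\}$ and $w(P)=\frac23(q-1)$. Indeed $D=4+\frac23(q-1)-(\frac23(q-1)-2)=6$.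

In particular $w\ge 2$ on $Y$, so
$$D=2m+\tfrac23n-\sum_{u\in Y}(w(u)-2)\le2m+\tfrac23n.$$

**At most two nuclei.** This is the first argument that is not counting, and we shall generalize it. Suppose $e_1,e_2,e_3$ are nuclei; they are not collinear, since lines on a nucleus are bisecants, so we may use them as a basis, with coordinates $\xi_1,\xi_2,\xi_3$. The coordinate lines contain no further points of $S$. For each $c\ne0$ the line $\xi_2=c\,\xi_3$ on $e_1$ contains exactly one point of $S'=S\setminus\{e_1,e_2,e_3\}$. So $\prod_{s\in S'}s_2/s_3=\prod_{c\ne0}c=-1$. In the same way $\prod s_3/s_1=\prod s_1/s_2=-1$. But the product of the three is $1$, and $(-1)^3\ne1$ as $q$ is odd. Hence $m\le2$.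

**The cases $q=3,5,7$.** As $m+n\le q+2$ and $m\le 2$,
$$D\le2m+\tfrac23(q+2-m)=\tfrac43m+\tfrac23(q+2)\le4+\tfrac23q,$$
which is less than $10$ for $q\le7$. Since $D\equiv2\pmod4$, this gives $D\le6$, the theorem for $q=3,5,7$.

**Where this stops.** For $q=9$ the numbers $m=2$, $n=9$, $Y=\emptyset$ give $D=4+6=10$, with the nine points of $X$ on three 3-secants. All the counts so far agree with this: $9$ tangents, $3$ three-secants, $\binom{11}2-9=46$ bisecants, $33$ lines missing $S$, and $\sum k_L=9+9+92=110=11\cdot10$. So algebra must be used for points of $X$ too. First we squeeze the counting once more, to see which configurations of 3-secants matter.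

**Distributing the weight of $X$.** The purpose is a bound for $D$ in terms of 3-secants. For a 3-secant $L$ let $r(L)=|L\cap X|$. A 3-secant contains no nuclei, and each $x\in X$ is on exactly one 3-secant, so $n=\sum_Lr(L)$ over 3-secants. Let $T$ and $N_2$ be the numbers of 3-secants with $r=3$ and $r=2$. For $u\in Y$ let $j(u)$, $j_1(u)$ be the numbers of 3-secants on $u$ with $r=2$, $r=1$. Each 3-secant carries the amount $\frac23r(L)$. If $r=3$ it is $2$. If $r=2$, give $\frac43$ to its unique point of $Y$. If $r=1$, give $\frac13$ to each of its two points of $Y$. Then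
$$D=2m+2T+\sum_{u\in Y}\delta(u),\qquad \delta(u)=\tfrac43j(u)+\tfrac13j_1(u)-(w(u)-2).$$
If $\kappa(u)=0$, then $\delta(u)=2-w(u)\le0$. If $\kappa(u)=1$, then $\delta(u)\le\frac43-(\frac{10}3-2)=0$. If $\kappa(u)\ge2$, then, as $j_1\le\kappa-j$,
$$\delta(u)\le\tfrac43j+\tfrac13(\kappa-j)-\tfrac43\kappa+2=j-\kappa+2\le\min(j,2),$$
using $\kappa\ge2$ and $\kappa\ge j$. Each 3-secant with $r=2$ has one point in $Y$, so $\sum_{u\in Y}j(u)=N_2$. Therefore
$$\delta(u)\le\min(j(u),2),\qquad D\le2m+2T+N_2.\tag{1}$$

*Example.* For a conic plus an external point, $q\ge5$: $T=0$, $j(P)=N_2=\frac{q-1}2$, $\delta(P)=2$. Here $D=6$ while the right side of (1) is $4+\frac{q-1}2$. So many 3-secants on one point of $Y$ are harmless because of the bound $\min(j,2)$; what must be excluded is many 3-secants spread over the plane.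

## 4. Products of slopes and the skew relation between tangents and 3-secants

**Conventions.** Points are given by vectors of $V$, lines by forms in $V^*$. For $a,b\in V$ let $a\times b\in V^*$ be the form $c\mapsto\det(a,b,c)$. For $\phi,\chi\in V^*$ let $\phi\times\chi\in V$ be given by $\psi(\phi\times\chi)=\det(\phi,\chi,\psi)$, the determinant taken in the dual basis. In coordinates both are the usual cross product, so
$$a\times(\phi\times\chi)=\chi(a)\phi-\phi(a)\chi,\qquad\det(\phi\times\chi,a,b)=\phi(a)\chi(b)-\phi(b)\chi(a).$$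

**Definition (bracket).** For a form $L\ne0$ and $a,b\in\ker L$, the form $a\times b$ is a multiple of $L$. Define $[a,b]=[a,b]_L$ by $a\times b=[a,b]_L\,L$.

*Example.* For $L=\xi_3$ and $a=(a_1,a_2,0)$, $b=(b_1,b_2,0)$: $[a,b]_L=a_1b_2-a_2b_1$.

The bracket is a nondegenerate alternating form on $\ker L$. The map $M\mapsto L\times M$ sends $V^*$ onto $\ker L$ with kernel $\langle L\rangle$. If $v=L\times M$ and $x\in\ker L$, then $x\times v=M(x)L-L(x)M=M(x)L$, so $M(x)=[x,v]_L$.

For $x\in X$ let $t_x$ and $\ell_x$ be forms of its tangent and of its 3-secant. They are linearly independent, and $t_x$ vanishes at no point of $S\setminus\{x\}$.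

**Definition (the ratio $H$).** For distinct $x,y\in X\cup\mathcal N$:

* if $x,y\in X$ are not on a common 3-secant, $H(x,y)=\dfrac{t_x(y)}{\ell_x(y)}\cdot\dfrac{\ell_y(x)}{t_y(x)}$;
* if $x\in X$, $z\in\mathcal N$, $H(x,z)=t_x(z)/\ell_x(z)=H(z,x)^{-1}$; for $z,z'\in\mathcal N$, $H(z,z')=1$;
* if $x,y\in X$ are on a common 3-secant with form $L$ and third point $p=\alpha_1x+\alpha_2y$, and $\ell_x=\lambda L$, $\ell_y=\mu L$, then $H(x,y)=\dfrac{t_x(y)}{t_y(x)}\cdot\dfrac\mu\lambda\cdot\dfrac{\alpha_2}{\alpha_1}$.

All factors are nonzero, and $H(y,x)=H(x,y)^{-1}$.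

*Example.* Let $S$ be a conic plus a point $P$, and let $Q$ be a symmetric bilinear form defining the conic. For a conic point $x\in X$ take $t_x=Q(x,\cdot)$, $\ell_x=\det(P,x,\cdot)$. If $x,y$ are not collinear with $P$, then $H(x,y)=\frac{Q(x,y)}{\det(P,x,y)}\cdot\frac{\det(P,y,x)}{Q(y,x)}=-1$. If $P=\alpha_1x+\alpha_2y$ and $L=\det(x,y,\cdot)$, then $\ell_x=-\alpha_2L$, $\ell_y=\alpha_1L$, and the third formula gives $H(x,y)=1\cdot\frac{\alpha_1}{-\alpha_2}\cdot\frac{\alpha_2}{\alpha_1}=-1$ again. The third case is the right replacement for the undefined quotient.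

**$H$ does not depend on the vectors and on $L$.** In the first two cases each quotient is homogeneous of degree $0$ in the point. In the third case, $x\to sx$ gives $t_y(x)\to s\,t_y(x)$ and $\alpha_1\to\alpha_1/s$; $y\to sy$ gives $t_x(y)\to s\,t_x(y)$ and $\alpha_2\to\alpha_2/s$; scaling $p$ multiplies $\alpha_1,\alpha_2$ equally; scaling $L$ divides $\lambda,\mu$ equally. All these leave $H$ unchanged.

**Effect of scaling forms.** Replacing $t_x$ by $ct_x$ multiplies every $H(x,\cdot)$ by $c$ and every $H(\cdot,x)$ by $c^{-1}$. Replacing $\ell_x$ by $c\,\ell_x$ does the inverse (in the third case $\lambda\to c\lambda$). So $H$ is invariant when the pair $(t_x,\ell_x)$ is scaled by a common factor.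

**Lemma 1.** For non-collinear $x,y,z\in X\cup\mathcal N$: $H(x,y)H(y,z)H(z,x)=-1$.

*Proof.* **Step 1: coordinates.** We set up the slope count of Section 3. Scaling a form multiplies two factors of the product by inverse numbers, so we may choose forms freely. Every line on a point of $X\cup\mathcal N$ is a tangent, bisecant or 3-secant, and such a point is on at most one 3-secant. Any two of the lines $xy,yz,zx$ share a vertex, so at most one of them is a 3-secant, and the others are bisecants. By cyclic symmetry let it be $xy$, if any. Take $x=e_1,y=e_2,z=e_3$ with coordinates $\xi_1,\xi_2,\xi_3$. The tangent at a vertex misses the other vertices, so the tangents have equations $\xi_2=a_1\xi_3$, $\xi_3=a_2\xi_1$, $\xi_1=a_3\xi_2$ with $a_i\ne0$. The 3-secants of the vertices other than the line $xy$ are not coordinate lines; they are $\xi_2=b_1\xi_3$, $\xi_3=b_2\xi_1$, $\xi_1=b_3\xi_2$ with $b_i\ne0$. At a nucleus put $a_i=b_i=1$ formally, so $b_i/a_i=1$. Use the forms $t_1=\xi_2-a_1\xi_3$, $\ell_1=\xi_2-b_1\xi_3$, and cyclically; at a nucleus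 these fictitious forms have $t_i=\ell_i$, hence quotient $1$, in agreement with the definition of $H$. Let $S'$ be the set of points of $S$ on no coordinate line. Then
$$\prod_{s\in S'}\frac{s_2}{s_3}\cdot\prod_{s\in S'}\frac{s_3}{s_1}\cdot\prod_{s\in S'}\frac{s_1}{s_2}=1.$$

**Step 2: all three lines are bisecants.** We evaluate the three products. Each line $\xi_2=c\,\xi_3$, $c\ne0$, contains one point of $S'$, except the tangent (none) and the 3-secant (two). As $\prod_{c\ne0}c=-1$, $\prod s_2/s_3=-b_1/a_1$, and similarly for the others. So $-\prod b_i/a_i=1$. Moreover $H(x,y)=\frac{t_1(e_2)}{\ell_1(e_2)}\cdot\frac{\ell_2(e_1)}{t_2(e_1)}=\frac11\cdot\frac{-b_2}{-a_2}=\frac{b_2}{a_2}$, and cyclically $H(y,z)=\frac{b_3}{a_3}$, $H(z,x)=\frac{b_1}{a_1}$. The product is $-1$.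

**Step 3: $xy$ is a 3-secant.** Again we evaluate the products, watching the third point $p=(\alpha_1,\alpha_2,0)$ of $xy$. Here $x,y\in X$ and $S'=S\setminus\{x,y,z,p\}$. The only 3-secant on $x$ is $xy$, so each line $\xi_2=c\,\xi_3$, $c\ne0$, contains one point of $S'$, except the tangent. So $\prod_{S'}s_2/s_3=-1/a_1$, and likewise $\prod_{S'}s_3/s_1=-1/a_2$. At $z$, the lines $\xi_1=c\,\xi_2$ meet $S'\cup\{p\}$ in one point each, except the tangent (none) and the 3-secant (two), so the product of $s_1/s_2$ over $S'\cup\{p\}$ is $-b_3/a_3$, whether or not $p$ lies on the 3-secant of $z$. Over $S'$ it is $-\frac{b_3}{a_3}\cdot\frac{\alpha_2}{\alpha_1}$. Hence $-\frac{b_3\alpha_2}{a_1a_2a_3\alpha_1}=1$. With $\ell_1=\ell_2=L=\xi_3$ (so $\lambda=\mu=1$):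
$$H(x,y)=\frac{1}{-a_2}\cdot\frac{\alpha_2}{\alpha_1},\qquad H(y,z)=\frac11\cdot\frac{-b_3}{-a_3}=\frac{b_3}{a_3},\qquad H(z,x)=\frac11\cdot\frac{1}{-a_1},$$
with product $\frac{b_3\alpha_2}{a_1a_2a_3\alpha_1}=-1$. $\square$

**Standing assumption from now on: $D\ge10$.** Since $D\le2m+\frac23n\le4+\frac23n$, we get $n\ge9$, and $q+2\ge n$ gives $q\ge7$. Everything below is derived inside this proof by contradiction.

**Normalizing $H$ to $-1$.** The purpose is to make all the ratios equal at once. A line on a point of $X$ has at most three points of $S$, so three collinear points of $X$ lie on a common 3-secant. If $x,y,w\in X$ are on one 3-secant, choose $z\in X$ off it and multiply Lemma 1 for $(x,y,z),(y,w,z),(w,x,z)$: the factors with $z$ cancel and $H(x,y)H(y,w)H(w,x)=(-1)^3=-1$. So the identity of Lemma 1 holds for all triples of distinct points of $X$. Fix $x_*\in X$ and rescale the $t_x$, $x\ne x_*$, so that $H(x_*,x)=-1$. For distinct $x,y\ne x_*$, $H(x_*,x)H(x,y)H(y,x_*)=-1$ gives $H(x,y)=-1$. For $z\in\mathcal N$, the points $x_*,x,z$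 are not collinear since $xz$ is a bisecant, and $H(x_*,x)H(x,z)H(z,x_*)=-1$ gives $H(x,z)=H(x_*,z)=:\sigma_z$ for all $x\in X$. If $\mathcal N=\{z,z'\}$, Lemma 1 for $(x,z,z')$ gives $\sigma_z\sigma_{z'}^{-1}=-1$, so $\sigma_{z'}=-\sigma_z$. Thus
$$t_x(y)\,\ell_y(x)+t_y(x)\,\ell_x(y)=0\qquad(x,y\in X),\tag{2}$$
$$t_x(z)=\sigma_z\,\ell_x(z)\qquad(x\in X,\ z\in\mathcal N).\tag{3}$$
(For $x=y$, or $x,y$ on a common 3-secant, both terms of (2) vanish.) These relations and $H=-1$ survive scaling a pair $(t_x,\ell_x)$ by a common factor.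

**What $H=-1$ says on one 3-secant.** On a common 3-secant (2) is empty, so we extract the information of the third case of $H$ separately. Let $L$ be a 3-secant with $r(L)\ge2$, $L\cap S=\{p_1,p_2,p_3\}$, $p_1,p_2\in X$. Choose vectors with $p_1+p_2+p_3=0$ and scale the pairs so that $\ell_{p_i}=L$ for $p_i\in X$; each point of $X$ is on one 3-secant, so these choices for different $L$ do not interfere as far as pairs are concerned. For $p_i,p_j\in X$ we have $\alpha_1=\alpha_2=-1$, $\lambda=\mu=1$, so $t_{p_i}(p_j)=-t_{p_j}(p_i)$. The restriction of $t_{p_i}$ to $\ker L$ is nonzero and kills $p_i$, so it is $\tau_i[p_i,\cdot]$ with $\tau_i\ne0$; then $\tau_i[p_i,p_j]=-\tau_j[p_j,p_i]=\tau_j[p_i,p_j]$. Hence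
$$t_{p_i}(v)=\tau_L[p_i,v]\qquad(v\in\ker L,\ p_i\in L\cap X),\qquad\tau_L\ne0.\tag{4}$$
The common scale of $p_1,p_2,p_3$, and the scale of the form $L$ (with the $t$'s scaled along), remain free; $\tau_L$ changes accordingly.

## 5. Concurrent 3-secants

For a conic plus an external point, $j(P)=\frac{q-1}2$ is large. The next lemma says that three 3-secants with $r=2$ on one point of $Y$ already rebuild that example, which has $D=6$.

**Lemma 2.** $j(u)\le2$ for all $u\in Y$.

*Proof.* **Step 1: coordinates on two of the lines.** We compute all tangents at four points. Suppose $j(u)\ge3$ and take lines $L_1,L_2,L_3$ on $u$ with $r=2$; the third point of $S$ on each is $u$. Fix a vector $u$. The vectors of (4) on $L_i$ are $u$ and two vectors with sum $-u$; write them $x_i^\pm=-\frac u2\pm a_i$, and take $L_i=u\times a_i$. Put $a=a_1$, $b=a_2$. As $L_1\ne L_2$, $(u,a,b)$ is a basis; let $(U,A,B)$ be the dual coordinates and $\Delta=\det(u,a,b)$. Then $L_1=\Delta B$, $L_2=-\Delta A$, and $[u,a]_{L_1}=1=[u,b]_{L_2}$. For $v=U u+A a\in\ker L_1$,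 $[-\frac u2+\varepsilon a,v]=-\frac A2-\varepsilon U$. So by (4), with $\tau=\tau_{L_1}$, $\tau'=\tau_{L_2}$ and signs $\varepsilon,\varepsilon'=\pm1$,
$$t_{x_1^\varepsilon}=-\varepsilon\tau U-\tfrac\tau2A+\theta_\varepsilon B,\qquad t_{x_2^{\varepsilon'}}=-\varepsilon'\tau'U-\tfrac{\tau'}2B+\theta'_{\varepsilon'}A$$
with unknown $\theta_\varepsilon,\theta'_{\varepsilon'}$. Relation (2) for $x_1^\varepsilon$ and $x_2^{\varepsilon'}$ reads
$$\big(\tfrac{\varepsilon\tau}2+\varepsilon'\theta_\varepsilon\big)(-\varepsilon\Delta)+\big(\tfrac{\varepsilon'\tau'}2+\varepsilon\theta'_{\varepsilon'}\big)(\varepsilon'\Delta)=0,\quad\text{i.e.}\quad\theta'_{\varepsilon'}-\theta_\varepsilon=\varepsilon\varepsilon'\,\tfrac{\tau-\tau'}2.$$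
Subtracting the cases $\varepsilon=-1$ from $\varepsilon=1$: $\theta_--\theta_+=\varepsilon'(\tau-\tau')$ for both signs $\varepsilon'$. So $\tau=\tau'$, and all $\theta$'s equal one value $\theta$.

**Step 2: a conic.** We package the four tangents. Let $Q$ be the symmetric bilinear form
$$Q(v,v')=2\tau UU'-\tfrac\tau2(AA'+BB')+\theta(AB'+A'B).$$
For $x=x_1^\varepsilon$ we have $U=-\frac12,A=\varepsilon,B=0$, so $Q(x,\cdot)=-\tau U-\frac{\varepsilon\tau}2A+\varepsilon\theta B=\varepsilon t_x$, and $\det(u,x,\cdot)=\varepsilon L_1=\varepsilon\ell_x$. The same computation works on $L_2$. So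
$$(t_x,\ell_x)=\pm\big(Q(x,\cdot),\ \det(u,x,\cdot)\big)\tag{5}$$
for the four points $x=x_1^\pm,x_2^\pm$. The form $Q$ is nondegenerate. Otherwise $Q(\nu,\cdot)=0$ with $\nu\ne0$. For these four points $Q(x,x)=\pm t_x(x)=0$, and $Q(x,x')=\pm t_x(x')\ne0$ for $x\ne x'$. In the two-dimensional space $V/\nu$ their images are therefore nonzero, isotropic and pairwise non-orthogonal, hence pairwise non-proportional: four distinct zeros of a nonzero binary quadratic form, a contradiction.

**Step 3: a test form for other points.** For $y\in X$ put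
$$F_y(x)=Q(x,y)\,\ell_y(x)+t_y(x)\det(u,x,y),$$
a quadratic form in $x$. By (2), $F_y$ vanishes at every $x\in X$ that satisfies (5) up to a nonzero factor. Also $F_y(y)=0$; and since $\ell_y(y)=t_y(y)=\det(u,y,y)=0$, the derivative of $F_y$ at $y$ is the form $Q(y,y)\,\ell_y$.

**Step 4: the third line.** We show that (5) extends to $y=x_3^\pm$. No three of $x_1^\pm,x_2^\pm$ are collinear, so for each of them there is a product of two lines through the other three missing it; hence vanishing at the four points is four independent conditions on the six-dimensional space of quadratic forms. The solution space is spanned by $Q$ and $AB$ (independent, as $Q$ is nondegenerate). So $F_y=c_1Q+c_2AB$, with $Q$ standing for $Q(x,x)$. As $\ell_y\propto L_3$, $\ell_y(u)=0$, so $0=F_y(u)=c_1Q(u,u)=2\tau c_1$ and $c_1=0$. Since $y$ is on neither $L_1$ nor $L_2$, $A(y)B(y)\ne0$, and $F_y(y)=0$ gives $c_2=0$. So $F_y\equiv0$; its derivative at $y$ gives $Q(y,y)=0$. Write $\ell_y=c\det(u,y,\cdot)$, $c\ne0$. Then $0\equiv F_y(x)=\det(u,y,x)\,(c\,Q(x,y)-t_y(x))$,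 so $t_y=c\,Q(y,\cdot)$. Thus (5) holds up to a nonzero factor at six points of the irreducible conic $Q$.

**Step 5: all points of $X$.** We show that every 3-secant with $r\ge1$ passes through $u$. Let $y\in X$ be arbitrary. $F_y$ vanishes at six points of the irreducible conic $Q$, so by Bézout's theorem ($2\cdot2<6$) $F_y=c_1Q$. If $Q(y,y)\ne0$, then $F_y(y)=0$ gives $c_1=0$, and the derivative $Q(y,y)\ell_y$ is zero, a contradiction. So $Q(y,y)=0$, and the derivative at $y$ gives $2c_1Q(y,\cdot)=0$, so $c_1=0$. Hence
$$Q(\cdot,y)\,\ell_y=-t_y\det(u,\cdot,y),$$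
a nonzero polynomial. By unique factorization and $\ell_y\not\propto t_y$ we get $\ell_y\propto\det(u,\cdot,y)$, so $\ell_y(u)=0$.

**Step 6: conclusion.** Every 3-secant with $r\ge1$ contains $u\in S\setminus X$, so $T=0$. For $u'\in Y\setminus\{u\}$, a 3-secant on $u'$ with $r\ge1$ is $uu'$, which has $r\le1$; so $j(u')=0$ and $\delta(u')\le0$. As $\delta(u)\le2$, $D\le2m+2\le6$, a contradiction. $\square$

**Lemma 3.** No four 3-secants with $r\ge2$ are concurrent.

*Proof.* **Step 1: coordinates.** Suppose four such lines pass through $o$; then $o\notin X$, as a point of $X$ is on one 3-secant. Since $q+1>4$, we may choose coordinates with $o=(0,0,1)$ and the lines $L_l=\xi_2-c_l\xi_1$, $l=1,\dots,4$, $c_l$ distinct. On each choose two points of $X$ and write their vectors of (4) as $\rho_x(1,c_l,Y_x)$. For $v\in\ker L_l$, $v=(v_1,c_lv_1,v_3)$, the cross product gives $[x,v]=-\rho_x(v_3-Y_xv_1)$. So by (4)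
$$t_x=\theta_x(\xi_3-Y_x\xi_1)-\mu_x(\xi_2-c_l\xi_1),\qquad\theta_x=-\tau_{L_l}\rho_x\ne0.$$

**Step 2: the relations.** We translate (2) for $x\in L_l$, $y\in L_m$, $l\ne m$. It is homogeneous in the points, so use the vectors $(1,c_l,Y_x)$, $(1,c_m,Y_y)$:
$$\big(\theta_x(Y_y-Y_x)-\mu_x(c_m-c_l)\big)(c_l-c_m)+\big(\theta_y(Y_x-Y_y)-\mu_y(c_l-c_m)\big)(c_m-c_l)=0.$$
Dividing by $c_l-c_m$,
$$(\theta_x+\theta_y)(Y_y-Y_x)=(c_m-c_l)(\mu_x+\mu_y).$$

**Step 3: $\theta$ is affine in $Y$.** We eliminate the $\mu$'s. Let $x,x'$ be the chosen points on $L_l$ and $y,y'$ those on $L_m$. The right side is a function of $x$ plus a function of $y$, so the mixed second difference of the left side vanishes: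
$$(\theta_x-\theta_{x'})(Y_y-Y_{y'})=(\theta_y-\theta_{y'})(Y_x-Y_{x'}).$$
As $Y_x\ne Y_{x'}$, the quotient $\frac{\theta_x-\theta_{x'}}{Y_x-Y_{x'}}$ is the same number $f$ for all four lines, and $\theta_x=fY_x+\varphi_l$ at both chosen points of $L_l$.

**Step 4: using four lines.** Take the difference of the relation in $x,x'$ and divide by $Y_x-Y_{x'}$. With $\pi_l=Y_x+Y_{x'}$ and $s_l=\frac{\mu_x-\mu_{x'}}{Y_x-Y_{x'}}$ this is $fY_y-(f\pi_l+\varphi_l)-\theta_y=(c_m-c_l)s_l$, i.e.
$$-f\pi_l-\varphi_l-\varphi_m=(c_m-c_l)s_l\qquad(m\ne l).$$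
So $\varphi_m-\varphi_{m'}=-s_l(c_m-c_{m'})$ for $m,m'\ne l$. Given $l\ne l'$, take for $m,m'$ the other two lines: $s_l=s_{l'}$. So all $s_l$ equal one $s$, and $\varphi_m=\psi-sc_m$ for all $m$. Substituting,
$$f\pi_l=-\varphi_l-\varphi_m-(c_m-c_l)s=2sc_l-2\psi=-2\varphi_l.$$
Hence $\theta_x+\theta_{x'}=f\pi_l+2\varphi_l=0$, so $\rho_x+\rho_{x'}=0$.

**Step 5: conclusion.** The third vector $-(x+x')$ on $L_l$ is then a multiple of $(0,0,1)$: the third point of $L_l$ is $o$, for all four lines. As $o\in S\setminus X$, all four lines have $r=2$, $o\in Y$ and $j(o)\ge4$, contradicting Lemma 2. $\square$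

## 6. Two nuclei force a conic

Here we show $m\le1$. Suppose $\mathcal N=\{z,z'\}$.

**Step 1: coordinates.** We use (3) to fix the shape of $t_x$ and $\ell_x$. As $\sigma_{z'}=-\sigma_z$, scaling all $t_x$ by one constant (which preserves (2)) gives $t_x(z)=-\ell_x(z)$, $t_x(z')=\ell_x(z')$. Let $z=e_1$, $z'=e_2$. The line $zz'$ is a bisecant, so each $x\in X$ is $(a_x,b_x,1)$. Scaling the pairs, $t_x=(1,r_x,\cdot)$ and $\ell_x=(-1,r_x,\cdot)$ with $r_x\ne0$.

**Step 2: relation (2).** Put $\Delta_1=a_y-a_x$, $\Delta_2=b_y-b_x$. Both are nonzero, since $xz'$ and $xz$ are bisecants. Then $t_x(y)=\Delta_1+r_x\Delta_2$, $\ell_y(x)=\Delta_1-r_y\Delta_2$, $t_y(x)=-\Delta_1-r_y\Delta_2$, $\ell_x(y)=-\Delta_1+r_x\Delta_2$, and (2) becomes $2(\Delta_1^2-r_xr_y\Delta_2^2)=0$.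

**Step 3: one conic contains $X$.** Translate a point $x_*\in X$ to $(0,0)$ and scale $b$ so that $r_{x_*}=1$. For $x\ne x_*$ this gives $a_x,b_x\neq0$ and $r_x=(a_x/b_x)^2$. For distinct $x,y\ne x_*$, taking square roots in $\Delta_1^2=r_xr_y\Delta_2^2$,
$$(a_x-a_y)\,b_xb_y=\pm\,a_xa_y\,(b_x-b_y).$$
Dividing by $a_xa_yb_xb_y$: $x,y$ agree in $\mathsf A=\frac1a-\frac1b$ or in $\mathsf B=\frac1a+\frac1b$. The pair $(\mathsf A,\mathsf B)$ determines the point. If two points agree in $\mathsf A$ and a third has a different $\mathsf A$, the third agrees with both in $\mathsf B$, which makes the first two equal. So all $x\in X\setminus\{x_*\}$ share $\mathsf A=K$, or all share $\mathsf B=K$. Here $K\ne0$: otherwise $X$ lies on the line $a=b$ or $a=-b$, but a line on a point of $X$ has at most $3$ points of $S$, and $n\ge9$. The line $\ell_x$ has direction $(r_x,1)\propto(a_x^2,b_x^2)$, and $\ell_{x_*}$ has direction $(1,1)$.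

**Step 4: $\mathsf A=K$.** $X$ lies on $b-a=Kab$, i.e. on the irreducible conic $(Ka-1)(Kb+1)=-1$. From $b-a=Kab$, $1+Kb=\frac ba$ and $1-Ka=\frac ab$, so the gradient of $b-a-Kab$ at $(a,b)$ is $(-(1+Kb),1-Ka)=(-\frac ba,\frac ab)$, orthogonal to $(a^2,b^2)$; at the origin it is $(-1,1)$, orthogonal to $(1,1)$. So $\ell_x$ is the tangent of this conic at $x$ and contains no other point of $X$. Thus $r\le1$ always, and $D\le2m=4$ by (1).

**Step 5: $\mathsf B=K$.** $X$ lies on $a+b=Kab$, i.e. on the irreducible conic $(Ka-1)(Kb-1)=1$, so no three points of $X$ are collinear and $T=0$. Since $\frac1K=\frac{ab}{a+b}$, we have $\frac1K-a=-\frac{a^2}{a+b}$ and $\frac1K-b=-\frac{b^2}{a+b}$. So all $\ell_x$ (also $\ell_{x_*}$) pass through $(\frac1K,\frac1K)$. By Lemma 3, $N_2\le3$, and $D\le4+3=7$.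

Both contradict $D\ge10$. So **$m\le1$**.

## 7. A 3-secant inside $X$

Here we show $T=0$. Suppose $L\cap S=\{x_1,x_2,x_3\}\subset X$, with $x_1+x_2+x_3=0$ and $L=x_1\times x_2$, so $[x_1,x_2]=[x_2,x_3]=[x_3,x_1]=1$. Put $\tau=\tau_L$, $t_i=t_{x_i}$, $\ell_{x_i}=L$.

**Step 1: summing (2) over the three points.** The purpose is to eliminate $t_y$. Let $y\in X\setminus L$ with $L(y)=1$. Let $w$ span $\ker\ell_y\cap\ker L$, scaled so that $\ell_y|_{\ker L}=[w,\cdot]$. Summing $t_i(y)\,\ell_y(x_i)+t_y(x_i)L(y)=0$ over $i$, the second terms add up to $t_y(0)=0$, and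
$$\sum_it_i(y)\,[w,x_i]=0,$$
which is homogeneous in $w$. Fix $q_0$ with $L(q_0)=1$ and write $y=q_0+v$, $v\in\ker L$; by (4), $t_i(y)=t_i(q_0)+\tau[x_i,v]$. Put $B(v,w)=\sum_i[x_i,v][x_i,w]$ on $\ker L$. Then $B(x_1,x_1)=B(x_2,x_2)=2$ and $B(x_1,x_2)=[x_3,x_1][x_3,x_2]=-1$, so $B$ has determinant $3$ in the basis $x_1,x_2$.

**Step 2: other 3-secants meet $L$ in isotropic points.** Let $L'\ne L$ be a 3-secant with $r\ge2$, and $y_1,y_2\in L'\cap X$. They are not on $L$, since each is on one 3-secant. Scale $L(y_i)=1$, $y_i=q_0+v_i$, and let $w$ be the point $L\cap L'$. Then $v_1-v_2=y_1-y_2$ is a nonzero multiple of $w$. Subtracting the equations of Step 1 for $y_1,y_2$ gives $\tau\sum_i[x_i,v_1-v_2][w,x_i]=0$, so $B(w,w)=0$.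

**Step 3: characteristic $\ne3$.** We bound the number of lines $L'$. The map $v\mapsto([x_i,v])_i$ sends $\ker L$ onto the triples of sum $0$ (it is injective, and the dimensions agree). Subtracting from the triple $(t_i(q_0))$ its mean, we see that we can choose $q_0$ with $t_1(q_0)=t_2(q_0)=t_3(q_0)$. As $\sum_i[w,x_i]=0$, Step 1 gives $B(v_i,w)=0$. $B$ is nondegenerate and $w$ is isotropic, so $v_i\in\langle w\rangle$ and $L'$ is the line $q_0w$. There are at most two isotropic points $w$, so $T+N_2\le1+2=3$.

**Step 4: characteristic $3$.** Now $-1=2$, and for $v=v_1x_1+v_2x_2$, $w=w_1x_1+w_2x_2$ we get $B(v,w)=2(v_1+v_2)(w_1+w_2)=2[p,v][p,w]$ with $p=x_1-x_2$. So $w\propto p$, and all 3-secants with $r\ge2$, including $L$, pass through $p$. By Lemma 3, $T+N_2\le3$.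

In both cases $D\le2m+2T+N_2\le2+6=8$, a contradiction. So **$T=0$**.

## 8. An alternating form on traceless matrices

Let $\mathcal T$ be the set of 3-secants with $r=2$; $|\mathcal T|=N_2$. Now $m\le1$ and $T=0$, so (1) gives
$$N_2\ge10\ \text{ if }m=0,\qquad N_2\ge8\ \text{ if }m=1.$$
As points of $\mathbb P(V^*)$, no four members of $\mathcal T$ are collinear (Lemma 3). No line contains three points of $X$ (as $T=0$). Neither counting nor the lemmas contradict this: (1) only asks for $N_2$ to be large, and $N_2$ may be up to $n/2$. In the earlier cases a few of the relations (2) sufficed because a special point or line organized them. Now there is no such point, and we must use all of them together.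

The idea: (2) says that a pairing of $x$ with $y$ changes sign when $x,y$ are exchanged. Read $(x,\ell_x)$ and $(x,t_x)$ as rank one matrices; then (2) is the skew symmetry of an honest bilinear form on traceless matrices. Such a form is determined by finitely many coefficients, and it will force $X$ onto a cubic curve and $\mathcal T$ onto a dual cubic curve. With at least $8$ members of $\mathcal T$ we have more incident pairs $(x,L)$ than these curves can carry by accident.

Let $\mathbb F=\overline{\mathbb F_q}$ and extend scalars to $\mathbb F$. The two collinearity statements remain true over $\mathbb F$, since a line through two rational points is rational. For $a\in V,\phi\in V^*$ let $a\otimes\phi$ be the endomorphism $v\mapsto\phi(v)a$. Then $\operatorname{tr}(a\otimes\phi)=\phi(a)$ and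
$$\operatorname{tr}\big((a\otimes\phi)(b\otimes\psi)\big)=\phi(b)\psi(a).$$
*Example.* $e_1\otimes\xi_2$ is the matrix unit $E_{12}$; it is traceless because $\xi_2(e_1)=0$.

For $x\in X$ put $\Lambda_x=x\otimes\ell_x$ and $\Theta_x=x\otimes t_x$, both in $\mathfrak{sl}(V)$. Relation (2) says $\operatorname{tr}(\Theta_x\Lambda_y)=-\operatorname{tr}(\Lambda_x\Theta_y)$.

**Step 1: the $\Lambda_x$ span $\mathfrak{sl}(V)$.** This is needed to define a form on all of $\mathfrak{sl}(V)$. For $L\in\mathcal T$ the two points of $L\cap X$ span $\ker L$, so the span contains $a\otimes L$ for all $a\in\ker L$. Let $Z\in\operatorname{End}V$ be trace-orthogonal to these: $L(Za)=0$ for $a\in\ker L$, so $L\circ Z$ is a multiple of $L$, and each $L\in\mathcal T$ is an eigenvector of the transpose of $Z$. If $Z$ is not scalar, the eigenvectors lie in the union of a line and a point, or in three points, of $\mathbb P(V^*)$; these contain at most $3+1=4$ members of $\mathcal T$, but $N_2\ge8$. So $Z$ is scalar. The trace form on $\operatorname{End}V$ is nondegenerate,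 so the span has dimension at least $8$ and equals $\mathfrak{sl}(V)$. The same argument shows that a matrix trace-orthogonal to $\mathfrak{sl}(V)$ is scalar.

**Step 2: the form $\Omega$.** Define $\Omega\big(\sum c_x\Lambda_x,Z\big)=\sum c_x\operatorname{tr}(\Theta_xZ)$ on $\mathfrak{sl}(V)$. It is well defined: if $\sum c_x\Lambda_x=0$, then $\sum c_x\operatorname{tr}(\Theta_x\Lambda_y)=-\operatorname{tr}\big(\sum c_x\Lambda_x\Theta_y\big)=0$ for all $y$, and the $\Lambda_y$ span. By (2), $\Omega(\Lambda_x,\Lambda_y)=-\Omega(\Lambda_y,\Lambda_x)$, so $\Omega$ is alternating, and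
$$\Omega(x\otimes\ell_x,Z)=\operatorname{tr}(\Theta_xZ)=t_x(Zx)\qquad(x\in X).$$

**Step 3: extension to all matrices.** We want to insert arbitrary rank one matrices. Fix $J\in\operatorname{End}V$ with $\operatorname{tr}J=1$ and extend $\Omega$ to an alternating form $\widehat\Omega$ on $\operatorname{End}V$; the values $\widehat\Omega(\cdot,J)$ on $\mathfrak{sl}(V)$ may be an arbitrary linear functional. Everything up to the end of Section 9 holds for every such extension. Put
$$F(a,b;L,M)=\widehat\Omega(a\otimes L,\,b\otimes M),\qquad F(a,b;L,M)=-F(b,a;M,L).$$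

**Step 4: splitting $F$.** We separate the part symmetric in $(L,M)$ from the part skew in $(L,M)$. By the sign rule, the symmetric part is skew in $(a,b)$ and the skew part is symmetric in $(a,b)$. A skew bilinear expression in $(L,M)$ is a linear function of $L\times M$. So
$$F(a,b;L,M)=\omega_{L,M}(a,b)+\Sigma(a,b;L\times M),$$
with $\omega_{L,M}$ symmetric in $L,M$ and skew in $a,b$, and $\Sigma$ symmetric in $a,b$ and linear in each argument. A skew form on $V$ is $\det(k,\cdot,\cdot)$ for some $k\in V$, so write $\omega_{L,M}(a,b)=\det(K(L,M),a,b)$ and $K(L)=K(L,L)\in V$, quadratic in $L$. Define cubic forms on $V^*$ and $V$ by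
$$\beta(L)=L(K(L)),\qquad c(x)=\Sigma(x,x;x).$$

## 9. Special pairs

**Definition (special pair).** Let $x\in V$, $\ell\in V^*$ be nonzero with $\ell(x)=0$. The pair $(x,\ell)$ is *special* if there are $t\in V^*$ with $t(x)=0$ and $e\in\mathbb F$ such that
$$F(x,b;\ell,M)=t(b)M(x)+e\,M(b)\qquad\text{for all }b\in V,\ M\in V^*.\tag{6}$$
This depends only on the points of $\mathbb P(V),\mathbb P(V^*)$ represented by $x,\ell$.

*Example (a toy form).* For a fixed matrix $A$ consider the alternating form $\operatorname{tr}(A(ZZ'-Z'Z))$ in place of $\widehat\Omega$. Then $F(x,b;\ell,M)=\ell(b)M(Ax)-M(x)\ell(Ab)$. If (6) holds, then $eI=Ax\otimes\ell-x\otimes(\ell\circ A+t)$ has rank at most $2$, so $e=0$ and $Ax\otimes\ell=x\otimes(\ell\circ A+t)$, which forces $Ax=\lambda x$. Conversely, if $Ax=\lambda x$ and $\ell(x)=0$, (6) holds with $e=0$, $t=\lambda\ell-\ell\circ A$, and $t(x)=0$. So here $(x,\ell)$ is special exactly when $x$ is an eigenvector of $A$.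

**For $x\in X$ the pair $(x,\ell_x)$ is special, with $t=t_x$.** This is why the notion is useful. Write $b\otimes M=Z_0+M(b)J$ with $Z_0\in\mathfrak{sl}(V)$. Then $Z_0x=M(x)b-M(b)Jx$ and
$$F(x,b;\ell_x,M)=t_x(Z_0x)+M(b)\,\widehat\Omega(\Lambda_x,J)=t_x(b)M(x)+e_xM(b),\qquad e_x=\widehat\Omega(\Lambda_x,J)-t_x(Jx).$$

**Uniqueness, closedness, regularity.** We need that special pairs form a closed set on which $t$ varies algebraically. Let $R(x,\ell)\in\operatorname{End}V$ be the element with $F(x,b;\ell,M)=\operatorname{tr}(R(x,\ell)(b\otimes M))$; it is bilinear in $x,\ell$. Then (6) says $R(x,\ell)=x\otimes t+eI$. Put $x^\perp=\{M\in V^*:M(x)=0\}$. The map $(t,e)\mapsto x\otimes t+eI$ on $x^\perp\times\mathbb F$ is injective for every $x\ne0$, since $x\otimes t$ has rank at most $1$. As $x$ varies it is an embedding of vector bundles of constant rank $3$. Hence $t,e$ are unique; the set $\mathcal F$ of special pairs is closed in the variety of incident pairs (it is where $R$ vanishes modulo a subbundle); and on $\mathcal F$, for local lifts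 of $x,\ell$ to vectors, $t$ and $e$ are regular functions.

**Three consequences of (6).** If $(x,\ell),(x',\ell')$ are special with forms $t,t'$, then $F(x,x';\ell,\ell')=t(x')\ell'(x)$, because $\ell'(x')=0$; the sign rule gives
$$t(x')\,\ell'(x)+t'(x)\,\ell(x')=0.\tag{7}$$
Let $(x,\ell)$ be special. Putting $M=\ell$ in (6), $\det(K(\ell),x,b)=e\,\ell(b)$, that is,
$$K(\ell)\times x=e\,\ell.\tag{8}$$
Hence $\beta(\ell)=0$: if $e\ne0$, apply (8) to the vector $K(\ell)$; if $e=0$, then $K(\ell)\propto x$. Putting $b=x$ in (6), with $v=\ell\times M$, so that $M(x)=[x,v]_\ell$,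
$$\Sigma(x,x;v)=e\,[x,v]_\ell\quad(v\in\ker\ell),\qquad\text{so }c(x)=0.\tag{9}$$
So every $x\in X$ is on the cubic $c=0$ and every $L\in\mathcal T$ is on the dual cubic $\beta=0$. We must check that these cubics are not identically zero.

**The cubic $c$ on a line of $\mathcal T$.** Let $L\in\mathcal T$, $L\cap X=\{x_1,x_2\}$, normalized as in (4) (the scaling changes $\Lambda_x,\Theta_x$ by the same factor, so $\Omega$ is unaffected). Put $s=[x_1,x_2]\ne0$, $\tau=\tau_L$, $t_i=t_{x_i}$, $e_i=e_{x_i}$. Then $K(L)\in\ker L$ and $e_i=[K(L),x_i]$ by (8). Let $v=L\times M$, so $M(x_i)=[x_i,v]$. Add (6) for $(x,b)=(x_1,x_2)$ and $(x_2,x_1)$, both with $\ell=L$; the $\omega$-parts cancel, and $t_1(x_2)=\tau s=-t_2(x_1)$: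
$$2\Sigma(x_1,x_2;v)=(\tau s+e_2)[x_1,v]+(e_1-\tau s)[x_2,v]\qquad(v\in\ker L).$$
By (9), $\Sigma(x_i,x_i;v)=e_i[x_i,v]$. Put $y_L:=x_1-x_2$. Then
$$\Sigma(y_L,y_L;v)=(e_1-e_2-\tau s)[x_1,v]+(e_2-e_1+\tau s)[x_2,v]=\big([K(L),y_L]-\tau s\big)[y_L,v],$$
$$\Sigma(x_1+x_2,x_1+x_2;v)=(e_1+e_2)[x_1+x_2,v]+\tau s[x_1-x_2,v].$$
Taking $v=x_1+x_2$ in the latter,
$$\Sigma(y_L,y_L;v)=\big([K(L),y_L]-\tau s\big)[y_L,v]\quad(v\in\ker L),\qquad c(x_1+x_2)=2\tau s^2\ne0.\tag{10}$$
So $c|_{\ker L}\not\equiv0$, and it has exactly the three distinct zeros $x_1,x_2,y_L$. Moreover **$(y_L,L)$ is not special**: otherwise (8) gives $e=[K(L),y_L]$ and (9) gives $\Sigma(y_L,y_L;v)=[K(L),y_L]\,[y_L,v]$, contradicting (10). Finally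
$$t_1(y_L)=-t_1(x_2)=-\tau s\ne0.\tag{11}$$
The point $y_L$ is on the cubic $c$, but it is the wrong kind of point; this will give the contradiction in Section 12.

**The cubic $\beta$ is not identically zero.** Suppose $\beta\equiv0$, i.e. $K_1L_1+K_2L_2+K_3L_3=0$ for the coordinates $K_i$ of $K(L)$. We first solve this equation. Modulo $L_3$ it says $K_1L_1+K_2L_2\equiv0$, so $K_1\equiv hL_2$, $K_2\equiv-hL_1$ with a linear form $h$. Write $K_1=hL_2+pL_3$, $K_2=-hL_1+rL_3$; then $K_3=-pL_1-rL_2$. So $K(L)=L\times(r,-p,h)$ with $(r,-p,h)$ linear in $L$; that is, $K(L)=L\times(LG)$ for some $G\in\operatorname{End}V$, where $LG=L\circ G$. Now replace $\widehat\Omega(Z,Z')$ by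
$$\widehat\Omega(Z,Z')-\operatorname{tr}(Z)\operatorname{tr}(GZ')+\operatorname{tr}(Z')\operatorname{tr}(GZ),$$
another alternating extension of $\Omega$. It changes $F(a,b;L,L)$ by $-L(a)L(Gb)+L(b)L(Ga)=-\det(L\times LG,a,b)$, so it replaces $K(L)$ by $K(L)-L\times(LG)=0$. For this extension $\omega\equiv0$ by polarization. Take $L\in\mathcal T$ as above. By (8), $e_1=e_2=0$, and (6) for $(x_1,x_2)$ and $(x_2,x_1)$ gives
$$t_1(x_2)M(x_1)=\Sigma(x_1,x_2;L\times M)=t_2(x_1)M(x_2)\qquad\text{for all }M,$$
with $t_1(x_2)\ne0$. So $x_1\propto x_2$, a contradiction. Hence $\beta\not\equiv0$ for every extension.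

## 10. Irreducible curves through $X$ and through $\mathcal T$

**The dual curve $\mathfrak B$.** The purpose is to find an irreducible curve of degree at least $2$ containing many members of $\mathcal T$.

**Claim.** For a suitable extension $\widehat\Omega$ (fixed from then on), $\beta=0$ has an irreducible component $\mathfrak B$ of degree $\delta\in\{2,3\}$ such that $N':=|\mathcal T\cap\mathfrak B|$ satisfies $N'\ge10$ if $\delta=3$ and $N'\ge7$ if $\delta=2$.

*Case $m=0$ (any extension).* $\mathcal T\subset\{\beta=0\}$, $N_2\ge10$, and each line of $\mathbb P(V^*)$ contains at most $3$ members of $\mathcal T$. So $\beta$ is not a product of three linear forms. Either $\beta$ is irreducible and $N'=N_2\ge10$, or it is an irreducible conic times a line, and the conic contains at least $N_2-3\ge7$ members.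

*Case $m=1$.* Here $N_2\ge8$ only, and we use the nucleus $z$ to choose a good extension. By (3), $t_x(z)=\sigma\,\ell_x(z)$ for all $x\in X$. Suppose $\sum c_x\Lambda_x=0$. By (2), $\sum c_x\Theta_x$ is trace-orthogonal to all $\Lambda_y$, hence a scalar $\lambda I$; applied to $z$,
$$\lambda z=\sum c_xt_x(z)\,x=\sigma\Big(\sum c_x\Lambda_x\Big)z=0,$$
so $\lambda=0$. So there is a linear map $\mathcal A:\mathfrak{sl}(V)\to\mathfrak{sl}(V)$ with $\mathcal A(\Lambda_x)=\Theta_x$. Choose the extension with $\widehat\Omega(Z,J)=\operatorname{tr}(\mathcal A(Z)J)$ for $Z\in\mathfrak{sl}(V)$. Then $e_x=\operatorname{tr}(\Theta_xJ)-t_x(Jx)=0$ for all $x\in X$. For $L\in\mathcal T$ this says $[K(L),x_1]=[K(L),x_2]=0$, and $x_1,x_2$ span $\ker L\ni K(L)$, so $K(L)=0$. Thus the quadratic forms $K_1,K_2,K_3$, not all zero as $\beta\not\equiv0$, vanish on $\mathcal T$. Let $g$ be their greatest common divisor.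

* $\deg g=0$: take a nonzero combination $K'$. For each of its at most two irreducible factors $\pi$, the combinations divisible by $\pi$ form a proper subspace of $\langle K_1,K_2,K_3\rangle$. A vector space is not a union of two proper subspaces, so some combination $K''$ is coprime to $K'$, and by Bézout there are at most $4$ common zeros. This contradicts $N_2\ge8$.
* $\deg g=1$: the cofactors are linear forms without common factor, so they have at most one common zero. The common zeros of the $K_i$ lie in a line and a point, so $N_2\le3+1=4$, a contradiction.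
* $\deg g=2$: $K=Q(L)\,k$ with a quadratic form $Q$ and $0\ne k\in V$. So $\mathcal T\subset\{Q=0\}$, and since two lines contain at most $6$ members of $\mathcal T$, $Q$ is irreducible. As $\beta(L)=Q(L)L(k)$, take $\mathfrak B=\{Q=0\}$, $\delta=2$, $N'=N_2\ge8$. $\square$

**The curve $C$.** With this extension fixed, all points of $X$ satisfy $c=0$, and $c\not\equiv0$ by (10). The lines of $\mathcal T$ contain $2N_2\ge16$ distinct points of $X$, and each line has at most two points of $X$; so $c$ is not a product of linear forms. Over $\mathbb F$, either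

* (Case 1) $c$ is irreducible; put $C=\{c=0\}$, of degree $\gamma=3$; or
* (Case 2) $c=\Gamma\cdot\mathsf n$ with $\Gamma$ an irreducible conic and $\mathsf n$ linear; put $C=\{\Gamma=0\}$, of degree $\gamma=2$.

## 11. Counting special pairs on the incidence curve

Let
$$\mathcal E=\{(x,\ell)\in\mathbb P(V)\times\mathbb P(V^*):x\in C,\ \ell\in\mathfrak B,\ \ell(x)=0\}.$$
The aim of this section is to show that $\mathcal E$ has a component consisting entirely of special pairs.

**Step 1: degrees of the components.** $C\times\mathfrak B$ is an irreducible surface. It is not contained in the incidence variety, since $\mathfrak B$ is not contained in a line $x^\perp$. So $\mathcal E$ is the zero set of the nonzero section $\ell(x)$ of $\mathcal O(1,1)$ on this surface; it has pure dimension $1$. On $C\times\mathfrak B$ the classes $h=c_1(\mathcal O(1,0))$ and $k=c_1(\mathcal O(0,1))$ satisfy $h^2=k^2=0$ (two general fibres of a projection are disjoint) and $hk=\gamma\delta$ (a general line meets $C$ in $\gamma$ points, a general line of the dual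 plane meets $\mathfrak B$ in $\delta$ points). For an irreducible component $W$ of $\mathcal E$ let $h(W),k(W)$ be the degrees of $\mathcal O(1,0),\mathcal O(0,1)$ on its normalization. The zero divisor of the section contains each $W$ with multiplicity at least $1$ and has class $h+k$, so
$$\sum_Wh(W)\le h(h+k)=\gamma\delta,\qquad\sum_Wk(W)\le k(h+k)=\gamma\delta.$$
Neither projection of $W$ is constant: a constant $\ell$ would force $C\subset\ker\ell$, and a constant $x$ would force $\mathfrak B\subset x^\perp$. So $W\to C$ and $W\to\mathfrak B$ are surjective with finite fibres. If $d,d'\ge1$ are the degrees of these maps, then $h(W)=\gamma d$, $k(W)=\delta d'$, and summing over components, $\sum d\le\delta$, $\sum d'\le\gamma$.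

*Example.* If $C$ is a conic and $\mathfrak B$ the set of its tangents, then $\mathcal E=\{(x,\text{tangent at }x)\}$ has one component, $d=d'=1$, $h=k=2<\gamma\delta=4$; the section vanishes on it with multiplicity $2$.

**Step 2: two scalars on $\mathcal E$.** We look for equations for speciality. Let $(x,\ell)\in\mathcal E$. Since $\beta(\ell)=0$, both $K(\ell)$ and $x$ are in $\ker\ell$, so $K(\ell)\times x=e(x,\ell)\,\ell$ for a scalar $e(x,\ell)$. Under $x\to\lambda x$, $\ell\to\nu\ell$ it scales by $\lambda\nu$; we say it has bidegree $(1,2)-(0,1)=(1,1)$. Since $c(x)=0$, the form $\Sigma(x,x;\cdot)$ kills $x$, as does $\ell$, so $\ell\times\Sigma(x,x;\cdot)=e'(x,\ell)\,x$ with $e'$ of bidegree $(2,1)-(1,0)=(1,1)$. For $M\in V^*$,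
$$\Sigma(x,x;\ell\times M)=\det(\ell,M,\Sigma(x,x;\cdot))=-M\big(\ell\times\Sigma(x,x;\cdot)\big)=-e'M(x).$$
Put $\varepsilon=e+e'$ and $\Phi(b,M)=F(x,b;\ell,M)-e(x,\ell)M(b)$. Then
$$\Phi(b,\ell)=\det(K(\ell),x,b)-e\,\ell(b)=0,\qquad\Phi(x,M)=\Sigma(x,x;\ell\times M)-eM(x)=-\varepsilon M(x).$$

**Step 3: the form $\Psi$.** Choose $M_0$ with $\ell\times M_0=x$; it is unique modulo $\ell$, and $M_0(x)=\det(\ell,M_0,M_0)=0$, so $x^\perp=\langle\ell,M_0\rangle$. Let $\Psi=\Phi(\cdot,M_0)\in V^*$. It does not depend on the choice of $M_0$, as $\Phi(b,\ell)=0$; and $\Psi(x)=-\varepsilon M_0(x)=0$.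

**Step 4: $(x,\ell)\in\mathcal E$ is special iff $\varepsilon=0$ and $\Psi=0$.** If it is special, the scalar $e$ in (6) equals $e(x,\ell)$ by (8), so $\Phi(b,M)=t(b)M(x)$. Hence $\Psi=t(\cdot)M_0(x)=0$, and $\varepsilon M(x)=-\Phi(x,M)=-t(x)M(x)=0$ for all $M$, so $\varepsilon=0$. Conversely, $\Psi=0$ gives $\Phi(b,M)=0$ whenever $M\in x^\perp$, so $\Phi(b,M)=t(b)M(x)$ for some $t\in V^*$; and $\varepsilon=0$ gives $t(x)M(x)=\Phi(x,M)=0$ for all $M$, so $t(x)=0$.

**Step 5: degrees of the equations.** We turn Step 4 into sections of line bundles on the normalization of $W$. A quantity that is regular for local lifts and has bidegree $(i,j)$ is a section of $\mathcal O(i,j)$, of degree $ih(W)+jk(W)$. So $\varepsilon$ is a section of $\mathcal O(1,1)$. Locally $M_0$ can be chosen regular, because $M\mapsto\ell\times M$ maps the trivial bundle $V^*$ onto the bundle $\ker\ell$. Under $x\to\lambda x$, $\ell\to\nu\ell$ we have $M_0\to\frac\lambda\nu M_0$ and $\Phi\to\lambda\nu\Phi$, so $\Psi\to\lambda^2\Psi$. Both $\ell$ and $\Psi$ vanish at $x$, so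 $\ell\times\Psi=\eta\,x$ with $\eta$ of bidegree $(2,1)-(1,0)=(1,1)$. If $\eta$ vanishes identically, then $\Psi=\zeta\,\ell$ with $\zeta$ of bidegree $(2,0)-(0,1)=(2,-1)$. If $W\not\subset\mathcal F$, then by Step 4 one of $\varepsilon$, $\eta$, or (when $\eta\equiv0$) $\zeta$ is a nonzero section, and it vanishes at every special pair. A nonzero section has at most as many zeros as its degree. Hence, with $h=h(W)$, $k=k(W)$,
$$W\not\subset\mathcal F\ \Longrightarrow\ |W\cap\mathcal F|\le\max(h+k,\ 2h-k).\tag{12}$$

**Step 6: the components not contained in $\mathcal F$ contain together at most $2\gamma\delta$ special pairs.** If each of them has $h\le2k$, then $2h-k\le h+k$, and the total is at most $\sum(h+k)\le2\gamma\delta$. A component with $h>2k$ has $\gamma d>2\delta d'$ with $d\le\delta$, $d'\ge1$; so $\gamma>2d'$, which forces $\gamma=3$, $d'=1$ and $3d>2\delta$. For $\delta=3$ this means $d=3$, and $2h-k=18-3=15\le18$. For $\delta=2$ it means $d=2$, and $2h-k=12-2=10\le12$. In both cases $d=\delta$, so it is the only component, because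 $\sum d\le\delta$; and then (12) is the total, at most $2\gamma\delta$.

**Step 7: there are more special pairs than that.** The pairs $(x,L)$ with $L\in\mathcal T\cap\mathfrak B$ and $x\in L\cap X\cap C$ are distinct special pairs in $\mathcal E$. Their number is $2N'$ in Case 1. In Case 2 it is at least $2N'-2$, since points of $X$ off $\Gamma$ are on the line $\mathsf n=0$, which has at most two points of $X$, and each $x\in X$ is on one 3-secant. Compare with $2\gamma\delta$:
$$\gamma=3:\ \begin{cases}2N'\ge20>18&(\delta=3)\\2N'\ge14>12&(\delta=2)\end{cases}\qquad\gamma=2:\ \begin{cases}2N'-2\ge18>12&(\delta=3)\\2N'-2\ge12>8&(\delta=2).\end{cases}$$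
So one of these pairs lies in no component outside $\mathcal F$. **There is a component $W_0\subset\mathcal F$ of $\mathcal E$ containing a pair $(x_0,L_0)$ with $L_0\in\mathcal T\cap\mathfrak B$, $x_0\in L_0\cap X\cap C$.**

## 12. A component of special pairs contradicts the structure on a single line

**Case 1: $c$ irreducible.** We use the point $y_L$, which lies on $C$ but must not be special with $L$. Let $L\in\mathcal T$, with $x_1,x_2,y=y_L$ as in Section 9. Then $c(y)=0$, so $y\in C$, and since $W_0\to C$ is surjective there is a special pair $(y,\ell')\in W_0$, with form $t'$ say. By (7) with $(x_1,L)$, whose form is $t_1$: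
$$t_1(y)\,\ell'(x_1)+t'(x_1)\,L(y)=0.$$
As $L(y)=0$ and $t_1(y)\ne0$ by (11), $\ell'(x_1)=0$. So $\ker\ell'$ contains $y$ and $x_1$, hence $\ell'\propto L$, and $(y_L,L)$ is special. This contradicts Section 9.

**Case 2: $c=\Gamma\cdot\mathsf n$.** Now $y_L$ may be off $\Gamma$, and we argue with the second point of a line on the conic instead.

**Step 1: a good open set.** For $(x,\ell)\in W_0$ let $t$ be the associated form, and let $x'$ be the second point of $\ker\ell$ on $\Gamma$ ($x'=x$ if $\ker\ell$ is tangent to $\Gamma$). Let $W_0^\circ\subset W_0$ be the set of pairs with $t,\ell$ linearly independent and $x'\ne x$. It is open, since $t$ is regular on $W_0\subset\mathcal F$, and $x'\ne x$ means that the discriminant of $\Gamma|_{\ker\ell}$ is nonzero. It contains $(x_0,L_0)$: the forms $t_{x_0},L_0$ are independent, and $c=\Gamma\mathsf n$ has three distinct zeros on $L_0$ by Section 9, one of which is the zero of $\mathsf n$, so $\Gamma$ has two distinct zeros there. So $W_0^\circ$ is cofinite in the irreducible curve $W_0$.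

**Step 2: the pair over $x'$ is forced.** Let $(x,\ell)\in W_0^\circ$ and let $(x',\ell')\in W_0$ be any pair over $x'$; one exists by surjectivity of $W_0\to C$. By (7) and $\ell(x')=0$, $t(x')\,\ell'(x)=0$. Here $t(x')\ne0$, since otherwise $t$ would vanish at $x$ and at $x'\ne x$, and be a multiple of $\ell$. So $\ell'(x)=0=\ell'(x')$ and $\ell'\propto\ell$. Hence:

(a) $(x',\ell)\in W_0$, and it is the only pair of $W_0$ over $x'$.

**Step 3: $\mathcal E=W_0$.** We want (a) for all of $\mathcal E$. The map $W_0\to\mathfrak B$ is surjective and $W_0\setminus W_0^\circ$ is finite. So for all but finitely many $\ell\in\mathfrak B$ there is $(x,\ell)\in W_0^\circ$, and the whole fibre $\{(x,\ell),(x',\ell)\}$ of $\mathcal E$ over $\ell$ is in $W_0$. Every component of $\mathcal E$ surjects onto $\mathfrak B$, so it meets $W_0$ in infinitely many points and equals $W_0$. Thus $\mathcal E=W_0$ as sets.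

**Step 4: two lines meeting $\mathfrak B$ in one point.** By (a) and Step 3, for $(x,\ell)\in W_0^\circ$ the line $x'^\perp\subset\mathbb P(V^*)$ meets $\mathfrak B$ only in $\ell$. The map $(x,\ell)\mapsto(x',\ell)$, $W_0^\circ\to W_0$, is injective, since $x$ is the second point of $\ker\ell$ on $\Gamma$ besides $x'$. So for all but finitely many $(x,\ell)\in W_0^\circ$ also $(x',\ell)\in W_0^\circ$, and then, as $x''=x$, the line $x^\perp$ also meets $\mathfrak B$ only in $\ell$. Since $\mathfrak B$ has finitely many singular points and the fibres of $W_0\to\mathfrak B$ are finite, we can choose such a pair with $\ell$ a smooth point of $\mathfrak B$. By Bézout, $x^\perp$ and $x'^\perp$ meet $\mathfrak B$ at $\ell$ with multiplicity $\delta\ge2$, so both are the tangent line of $\mathfrak B$ at $\ell$. Hence $x=x'$, a contradiction.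

So $D\ge10$ is impossible. As $D\equiv2\pmod4$, $D\le6$, that is, $|O|\ge2q-2$ for every set $S$ of $q+2$ points. With the conic plus an external point, $f(q+2)=2q-2$. This proves Theorem 1, and Theorem 2 follows as shown in Section 2. $\blacksquare$
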